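# Groups with relators of bounded length and the halting problem over the reals

## 1. Inputs of one fixed dimension: relators of length two

A group can be given by generators and relations even when the generators form a continuum: let each generator be a vector of real numbers, and let the relations be a set of words that a machine computing with real numbers can recognize. We ask how hard the word problem of such a group can be if every relation has bounded length. The benchmark is the halting problem for machines over the reals. We first fix the definitions.

**Machines.** We work in the Blum–Shub–Smale (BSS) model, in the standard form of Blum–Cucker–Shub–Smale, *Complexity and Real Computation*. Put $\mathbb R^\infty=\bigsqcup_{n\ge0}\mathbb R^n$. A state of a machine is a finitely supported family $z=(z_j)_{j\in\mathbb Z}$ of reals. An input $x\in\mathbb R^n$ is loaded as $z_0=n$, $z_j=x_j$ for $1\le j\le n$, and $z_j=0$ otherwise; outputs are read in the same format. There are finitely many nodes, and a fixed $K$ such that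

- a computation node replaces the window $(z_j)_{|j|\le K}$ by rational functions of $(z_j)_{|j|\le K}$ with fixed real coefficients; if a denominator vanishes, the machine is stuck and does not halt;
- a branch node tests $z_0\ge0$;
- a shift node replaces $z$ by $(z_{j+1})_j$ or by $(z_{j-1})_j$;
- an output node halts; the input node acts as an identity computation node.

A set $P\subseteq\mathbb R^\infty$ is *semi-decidable* if it is the set of inputs on which some machine halts, and *decidable* if $P$ and its complement are semi-decidable. For example $\mathbb N\subseteq\mathbb R$ is decidable: for $y\ge 0$ compare $y$ with $0,1,2,\dots$ until a number $\ge y$ appears. A *semialgebraic* set (a finite Boolean combination of polynomial equalities and inequalities, real coefficients allowed) is decidable.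

**Halting problem and completeness.** Let $\mathbb H\subseteq\mathbb R^\infty$ be the set of encodings of machines together with inputs on which they terminate. It is semi-decidable; fix a machine $U$ that halts exactly on the inputs in $\mathbb H$. A set $P$ is *BSS-complete* if it is semi-decidable and $\mathbb H$ is many-one reducible to $P$: there is a computable $f:\mathbb R^\infty\to\mathbb R^\infty$ such that $x\in\mathbb H\iff f(x)\in P$ for all $x$.

**Algebraically presented groups.** Let $X\subseteq\mathbb R^N$ be decidable. A word $x_1^{e_1}\cdots x_\ell^{e_\ell}$ with $x_i\in X$, $e_i=\pm1$, is encoded as $(x_1,e_1,\dots,x_\ell,e_\ell)\in\mathbb R^{\ell(N+1)}$. Let $R\subseteq\mathbb R^\infty$ be a decidable set of encoded words. The group $G=\langle X\mid R\rangle=F(X)/\langle\langle R\rangle\rangle$ is called algebraically presented. Its *word problem* WP is the set of encoded words that represent $1$ in $G$; a reduction of $\mathbb H$ to it must produce encoded words. For example, take $X=\mathbb R$ and as relators all words $x\cdot y\cdot z^{-1}$ with $x+y=z$. This is the multiplication table of $(\mathbb R,+)$, so $G\cong(\mathbb R,+)$, and a word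 is trivial exactly when $\sum e_ix_i=0$.

**Word problems are semi-decidable.** This holds for every algebraically presented group. It is one of the known results recalled in the paper from which our question comes: Martin Ziegler and Klaus Meer, "Real Computational Universality: The Word Problem for a class of groups with infinite presentation", arXiv:cs/0604032 (2006). The reason is short. A word $w$ is trivial iff it is freely equal to some $\prod_k v_kr_k^{\pm1}v_k^{-1}$ with $r_k\in R$. Fix the number of factors, all lengths and exponents, a pattern of free cancellations, and accepting paths, in the machines deciding $X$ and $R$, for all letters and relators involved. What remains is an existential formula over the reals in the coordinates of $w$ and the machine constants. Quantifier elimination decides it with arithmetic and sign tests, and there are countably many choices to enumerate.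

Here is the easy special case: inputs of one fixed dimension.

**Proposition 1.** Let $P\subseteq\mathbb R^n$ be semi-decidable, $n$ fixed. There is an algebraically presented group with $X\subseteq\mathbb R^{n+1}$ and all relators of length $\le2$ to whose word problem $P$ is many-one reducible.

**Proof.** Let $M$ be a machine halting exactly on $P$. Take generators $b_{x,m}=(x,m)$ for $x\in\mathbb R^n$, $m\in\mathbb N$, and one more generator $b_*=(0,\dots,0,-1)$. The relators are
$$b_{x,0}^{-1}b_{x,m}\quad(x\in\mathbb R^n,\ m\ge1),\qquad b_{x,m}\quad\text{whenever } M \text{ halts on } x \text{ within } m \text{ steps}.$$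
Both sets are decidable: for the second kind, run $M$ for $m$ steps. The first kind lets us eliminate all $b_{x,m}$ with $m\ge1$. What remains are the generators $b_*$ and $b_{x,0}$, with relators $b_{x,0}$ for $x\in P$. So $G$ is free on $b_*$ and the $b_{x,0}$ with $x\notin P$. Map $x\in\mathbb R^n$ to the word $b_{x,0}$ and every $x\notin\mathbb R^n$ to $b_*$. $\square$

The trick is to write the whole input, and even a time bound, into one generator. What changes in general? The set $\mathbb H$ has members in every $\mathbb R^n$, and a generator has room for only $N$ reals. An input must then be spread over a word whose length grows with $n$, while the length of the relators must not grow. (Theorem 3(b) will show that relators of length two can never do it, so by Proposition 1 no semi-decidable subset of a fixed $\mathbb R^n$ is BSS-complete.) Our question is the following: do there exist decidable $X\subseteq\mathbb R^N$ and $R\subseteq\bigcup_{n\le M}\mathbb R^n$, with $N,M$ finite, such that the word problem of $\langle X\mid R\rangle$ is BSS-complete?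

## 2. Long relators, and a letter that tests membership

If the relators may be long, there is a short solution, and half of it will survive. We need two tools.

**HNN extensions.** Let $K$ be a group with isomorphisms $\theta_i:P_i\to P_i'$ between subgroups, $i$ in any index set. The HNN extension with stable letters $r_i$ is generated by $K$ and the $r_i$, subject to $r_i^{-1}pr_i=\theta_i(p)$ for $p\in P_i$. Britton's lemma (Lyndon–Schupp, *Combinatorial Group Theory*, IV.2; arbitrary families of stable letters are allowed) says that $K$ embeds and that, if $k_0r_{i_1}^{\epsilon_1}k_1\cdots r_{i_n}^{\epsilon_n}k_n$ with $n\ge1$ lies in $K$, then it contains a subword $r_i^{-1}k_jr_i$ with $k_j\in P_i$ or $r_ik_jr_i^{-1}$ with $k_j\in P_i'$. Example: $K=\langle a\rangle\cong\mathbb Z$, $\theta(a)=a^2$. Then $ra^2r^{-1}=a$, but $rar^{-1}\notin K$, since $a\notin\langle a^2\rangle$.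

Consequence: if $\kappa$ is a stable letter that centralizes $B\le K$ (so $P=P'=B$, $\theta=\mathrm{id}$), then for $y\in K$
$$\kappa^{-1}y^{-1}\kappa y=1\iff y\in B. \tag{1}$$
Indeed, if the left side holds, then $\kappa^{-1}y^{-1}\kappa\in K$, and Britton's lemma forces $y^{-1}\in B$.

**Lemma 1.** Let $Q$ be a group, and let $\mathcal N$ be the kernel of $Q*\langle t\rangle\to Q$, $t\mapsto1$, identity on $Q$. Then $\mathcal N$ is free on the elements $t(q)=q^{-1}tq$, $q\in Q$, which are pairwise distinct.

**Proof.** Let $Q$ act on the free group on symbols $\tau_q$ by $h^{-1}\tau_qh=\tau_{qh}$, and form the semidirect product with $Q$. Sending $t\mapsto\tau_1$ and fixing $Q$ maps $Q*\langle t\rangle$ to it. Conversely $\tau_q\mapsto q^{-1}tq$ is compatible with the action, since $h^{-1}(q^{-1}tq)h=(qh)^{-1}t(qh)$. The two maps are mutually inverse and respect the projections to $Q$, so $\mathcal N$ corresponds to the free group on the $\tau_q$. $\square$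

**Proposition 2.** There is an algebraically presented group with $X\subseteq\mathbb R^2$ and relators of unbounded length whose word problem is BSS-complete.

**Proof.** Generators: $u_s$ $(s\in\mathbb R)$, $c$, $b$, $\kappa$, coded with tags in $\mathbb R^2$. For $x\in\mathbb R^n$ put $p_x=u_{x_1}\cdots u_{x_n}$ and $z_x=p_xcp_x^{-1}$. Relators: $b$, and
$$b^m\,\kappa^{-1}z_x^{-1}\kappa z_x\qquad\text{whenever } U\text{ halts on }x\text{ within }m\text{ steps.}$$
From a word one reads off $m$ and $x$ and then runs $U$ for $m$ steps, so $R$ is decidable. Since $b=1$, the group is the HNN extension of the free group on $c$ and the $u_s$ whose stable letter $\kappa$ centralizes $B=\langle z_x:x\in\mathbb H\rangle$. By (1), $\kappa^{-1}z_y^{-1}\kappa z_y=1$ iff $z_y\in B$. The words $p_x$ are pairwise distinct, so by Lemma 1 (with $c$ for $t$ and $p_x^{-1}$ for $q$) the $z_x$, $x\in\mathbb R^\infty$, are distinct members of a free basis. Hence $z_y\in B$ iff $y\in\mathbb H$, and $y\mapsto\kappa^{-1}z_y^{-1}\kappa z_y$ is the reduction. $\square$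

Keep the letter $\kappa$: a membership question becomes the question whether $\kappa$ commutes with a basis element. The construction fails to have bounded relators at one place: a relator is needed for each member of a generating set of $B$, and these generators spell out whole inputs. We need a larger group in which a subgroup $B$ still meets a family of basis elements exactly in the halting inputs, while $B$ has short generators and the larger group has short relators.

## 3. Bounds on word length and on dimension

**Theorem 1.** There are $N$ and semialgebraic sets $X\subseteq\mathbb R^N$ and $R$, with $R$ consisting of encoded words of length $\le16$, such that the word problem of $\langle X\mid R\rangle$ is BSS-complete.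

So the answer to the question is yes.

**Theorem 2.** (a) One can take $X\subseteq\mathbb R^1$ with $R$ semialgebraic of bounded word length. (b) One can take all relators of length $\le3$ (for some $N$), with $X,R$ semialgebraic.

**Theorem 3.** Let $\langle X\mid R\rangle$ be algebraically presented. (a) If $X$ is countable (in particular if $N=0$), the word problem is not BSS-complete. (b) If all relators have length $\le2$, the word problem is not BSS-complete, whatever $N$ is.

Thus dimension $1$ for the generators and length $3$ for the relators are each optimal. Whether both can be attained at the same time is not settled here. Sections 4–6 prove Theorem 1, Sections 7–8 Theorem 2, Sections 9–10 Theorem 3.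

## 4. A two-stack machine with real letters

The purpose of this section is to cut the computation of $U$ into steps that each touch a bounded number of letters, where a letter may carry a bounded number of reals.

Let $A$ be the alphabet with letters $\bot$; $c_y$ $(y\in\mathbb R)$; $q_{\eta,w}$ and $\hat q_{\eta,w}$ ($\eta$ a node of $U$, $w=(w_{-K},\dots,w_K)\in\mathbb R^{2K+1}$); $h$; $\hat h$. With integer tags, $A$ is a semialgebraic subset of some $\mathbb R^d$. Put $\mathrm{Cell}=\{\bot\}\cup\{c_y:y\in\mathbb R\}$. A configuration is a pair $(u,v)$ of nonempty words over $A$, the left and the right stack, top letter first. A partial map $\delta$ from $A\times A$ to pairs $(\alpha;\beta)$ of words of length $\le2$ gives the steps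
$$(au',bv')\mapsto(\alpha u',\beta v')\qquad\text{if }\delta(a,b)=(\alpha;\beta).$$
The rules are as follows, where $b\in\mathrm{Cell}$, $\emptyset$ is the empty word, and $\eta'$ is the successor of $\eta$.

1. Computation node $\eta$: $\delta(q_{\eta,w},b)=(q_{\eta',w'};b)$, with $w'$ the updated window; undefined if a denominator vanishes.
2. Branch node $\eta$: $\delta(q_{\eta,w},b)=(q_{\eta^+,w};b)$ if $w_0\ge0$, and $(q_{\eta^-,w};b)$ otherwise.
3. Shift $z\mapsto(z_{j+1})$: $\delta(q_{\eta,w},c_y)=(q_{\eta',(w_{-K+1},\dots,w_K,y)}\,c_{w_{-K}};\emptyset)$ and $\delta(q_{\eta,w},\bot)=(q_{\eta',(w_{-K+1},\dots,w_K,0)}\,c_{w_{-K}};\bot)$.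
4. Shift $z\mapsto(z_{j-1})$, in two steps: $\delta(q_{\eta,w},b)=(\emptyset;\hat q_{\eta,w}\,b)$, then $\delta(c_y,\hat q_{\eta,w})=(q_{\eta',(y,w_{-K},\dots,w_{K-1})};c_{w_K})$ or $\delta(\bot,\hat q_{\eta,w})=(q_{\eta',(0,w_{-K},\dots,w_{K-1})}\bot;c_{w_K})$.
5. Output node $\eta$: $\delta(q_{\eta,w},b)=(h;b)$. Moreover $\delta(h,c_y)=(h;\emptyset)$, $\delta(h,\bot)=(\emptyset;\hat h)$, $\delta(c_y,\hat h)=(\emptyset;\hat h)$.

The pair $(a,b)$ determines which rule applies, so $\delta$ is well defined. Its domain $I=\operatorname{dom}\delta$ is semialgebraic and splits into finitely many semialgebraic pieces on each of which $\delta$ is a semialgebraic map with fixed $|\alpha|,|\beta|$. Note that $(\bot,\hat h)\notin I$.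

A state $z$ at node $\eta$ is represented by
$$u=q_{\eta,w}\,c_{z_{-K-1}}c_{z_{-K-2}}\cdots c_{z_{-p}}\bot,\qquad v=c_{z_{K+1}}\cdots c_{z_{p'}}\bot,\qquad w=(z_j)_{|j|\le K},$$
where $z$ vanishes outside $[-p,p']$ and $p,p'\ge K$.

**Example.** Let $K=0$, $z_{-1}=5$, $z_0=7$, $z_1=9$: the configuration is $(q_{\eta,7}c_5\bot,\ c_9\bot)$. Rule 3 gives $(q_{\eta',9}c_7c_5\bot,\ \bot)$. If $\eta'$ shifts back, rule 4 gives $(c_7c_5\bot,\ \hat q_{\eta',9}\bot)$ and then $(q_{\eta'',7}c_5\bot,\ c_9\bot)$. If $\eta''$ is an output node, rule 5 gives
$$(hc_5\bot,c_9\bot),\ (hc_5\bot,\bot),\ (c_5\bot,\hat h),\ (\bot,\hat h).$$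

Rules 1–4 simulate $U$, and the symbols $\bot$ at the bottom keep the stacks nonempty. If $U$ reaches an output node, rule 5 empties the stacks down to $(\bot,\hat h)$. If $U$ runs forever, so does the stack machine, and a letter $q$ or $\hat q$ is always on top of a stack. If $U$ gets stuck, the stack machine stops with a letter $q_{\eta,w}$ on top of the left stack. In particular $\hat h$ appears only after $U$ has reached an output node. Let $(u_x,v_x)$ represent the initial state on input $x$; it is computable from $x$, and
$$x\in\mathbb H\iff\text{the stack machine started at }(u_x,v_x)\text{ reaches }(\bot,\hat h). \tag{2}$$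

**Imposing the rules as relations collapses the data.** The first thing to try is to write a configuration as the word "$u$ reversed, then $v$" and to impose each rule as the relation $ab=\alpha^{\mathrm{rev}}\beta$. The relators then have bounded length. But $\delta(h,c_y)=(h;\emptyset)$ becomes $hc_y=h$, so $c_y=1$ for every $y$. The initial word on input $x$ becomes equal to $\bot\,q_{\eta_0,w}\,\bot$ with $w=(0,\dots,0,n,x_1,\dots,x_K)$ (truncated or padded to the window), and all further coordinates of $x$ are lost. Such a reduction could be correct only if membership in $\mathbb H$ depended on $n$ and $x_1,\dots,x_K$ alone. Then $\mathbb H$ would be many-one reducible to a semi-decidable subset of $\mathbb R^{K+1}$, and Proposition 1 would contradict Theorem 3(b).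

The defect is that a step of the machine, which may forget data, was turned into an equality of group elements. Instead, following Proposition 2, a configuration should become a basis element $t(g)$, and a step should become a *conjugation* by a letter $r_i$ attached to the rule $i$. Two configurations with the same successor then become conjugate and need not become equal. This requires that the operation "replace the top letters according to rule $i$", on the set of all configurations to which $i$ applies, be described by finitely many types of short relations. The next section finds a coding of stacks that achieves this.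

## 5. Stacks as exponents: one step is a map between cosets

Let $E$ and $E'$ be free on $\{e_a\}_{a\in A}$ and $\{e'_a\}_{a\in A}$, and let $\Pi=E\times E'$. For $k,l\ge0$ let $\varphi_{k,l}$ be the endomorphism of $\Pi$ with $e_a\mapsto e_a^{2^k}$, $e_a'\mapsto e_a'^{2^l}$. It is injective, because powers of free generators with nonzero exponents generate freely. For a word $u=u_1\cdots u_m$ over $A$ put
$$e(u)=e_{u_1}e_{u_2}^2e_{u_3}^4\cdots e_{u_m}^{2^{m-1}},\qquad e(\emptyset)=1,$$
and similarly $e'(v)$. The depth of a letter in the stack is its exponent. Changing the top letters of a stack to a word of another length rescales the exponents below, which is a homomorphism: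
$$e(\alpha u')=e(\alpha)\,\varphi_{|\alpha|,0}(e(u')). \tag{3}$$
For instance $e(abc)=e_ae_b^2e_c^4$, and popping $a$ means replacing $e_a\cdot\varphi_{1,0}(e_be_c^2)$ by $e_be_c^2$. Put
$$\mathrm{code}(u,v)=e(u)e'(v)\in\Pi .$$

Put $H=\varphi_{1,1}(\Pi)$; it is generated by the squares $e_a^2$, $e_a'^2$. By (3), the codes of configurations with top letters $(a,b)$ lie in the coset $e_ae_b'H$.

**Distinct pairs $(a,b)$ give disjoint cosets $e_ae_b'H$.** If two such cosets for $(a,b)$ and $(a_1,b_1)$ coincide, then $e_a^{-1}e_{a_1}\in\varphi_{1,0}(E)$ and $e_b'^{-1}e'_{b_1}\in\varphi_{0,1}(E')$. If $a\ne a_1$, map $E$ to $\bigoplus_A\mathbb Z/2$: the subgroup $\varphi_{1,0}(E)$ has image $0$ and $e_a^{-1}e_{a_1}$ does not, a contradiction. The same argument in $E'$ gives $b=b_1$.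

For $i=(a,b)\in I$ with $\delta(i)=(\alpha_i;\beta_i)$ put
$$k_i=|\alpha_i|,\quad l_i=|\beta_i|,\quad g_i=e_ae_b',\quad g_i'=e(\alpha_i)e'(\beta_i),\quad H_i'=\varphi_{k_i,l_i}(\Pi),$$
and let $\psi_i:H\to H_i'$ be $\varphi_{1,1}(y)\mapsto\varphi_{k_i,l_i}(y)$, an isomorphism since both $\varphi$'s are injective. By the disjointness of cosets,
$$\rho(g_ih)=g_i'\psi_i(h)\qquad(i\in I,\ h\in H) \tag{4}$$
is a well-defined partial map on $\Pi$, and it restricts to bijections $g_iH\to g_i'H_i'$.

**On codes, $\rho$ is the stack machine.** Let $(u,v)=(au',bv')$. By (3), $\mathrm{code}(u,v)=e_ae_b'\,\varphi_{1,1}(e(u')e'(v'))$. If $i=(a,b)\in I$, then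
$$\rho(\mathrm{code}(u,v))=e(\alpha_i)e'(\beta_i)\,\varphi_{k_i,l_i}(e(u')e'(v'))=\mathrm{code}(\alpha_iu',\beta_iv').$$
If $(a,b)\notin I$, then $\mathrm{code}(u,v)$ lies in a coset disjoint from all $g_iH$ with $i\in I$, so it is not in $\operatorname{dom}\rho$. In the example of Section 4, writing $q=q_{\eta,7}$, $q'=q_{\eta',9}$, rule 3 has $(k_i,l_i)=(2,0)$ and takes
$$e_qe_{c_5}^2e_\bot^4\cdot e'_{c_9}e_\bot'^2\quad\text{to}\quad e_{q'}e_{c_7}^2e_{c_5}^4e_\bot^8\cdot e'_\bot .$$

**The halting class.** Put $g_*=e_\bot e'_{\hat h}=\mathrm{code}(\bot,\hat h)$. Let $\sim$ be the equivalence relation on $\Pi$ generated by $g\sim\rho(g)$, and let $W$ be the class of $g_*$. Conjugations can be undone, so the group will see $\sim$ and not the directed dynamics. The next statement shows that nothing is lost: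
$$g\in W\iff\rho^m(g)=g_*\text{ for some }m\ge0. \tag{5}$$
The right side clearly implies the left. For the converse, let $W'$ be the set of $g$ satisfying the right side. It contains $g_*$, and it contains $g$ whenever it contains $\rho(g)$. Suppose $g\in W'\cap\operatorname{dom}\rho$. Since $(\bot,\hat h)\notin I$, we have $g_*\notin\operatorname{dom}\rho$, so $g\ne g_*$, the exponent $m$ is at least $1$, and $\rho(g)\in W'$. So $W'$ is closed under $\sim$ and contains $W$.

It follows that
$$x\in\mathbb H\iff\mathrm{code}(u_x,v_x)\in W. \tag{6}$$
If $x\in\mathbb H$, then by (2) the run reaches $(\bot,\hat h)$, and $\rho$ follows it to $g_*$. Conversely, if $\rho^m(\mathrm{code}(u_x,v_x))=g_*$, then the stack machine makes $m$ steps to a configuration with code $g_*$. By the disjointness of cosets its top letters are $(\bot,\hat h)$, and $\hat h$ appears only after $U$ has reached an output node. So $x\in\mathbb H$.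

## 6. Conjugation performs one step: the group with relators of length at most 16

For $g\in\Pi$ write $t(g)=g^{-1}tg$.

**Presentation of $G$.** Generators: $e_a,e_a'$ $(a\in A)$, $r_i$ $(i\in I)$, $t$, $\kappa$. Relators, for all $a,b\in A$ and $i\in I$:

- (R1) $e_a^{-1}e_b'^{-1}e_ae_b'$;
- (R2) $r_i^{-1}e_a^2r_ie_a^{-2^{k_i}}$ and $r_i^{-1}e_a'^2r_ie_a'^{-2^{l_i}}$;
- (R3) $r_i^{-1}\,t(g_i)\,r_i\,t(g_i')^{-1}$;
- (R4) $\kappa^{-1}r_i^{-1}\kappa r_i$;
- (R5) $\kappa^{-1}t(g_*)^{-1}\kappa\,t(g_*)$.

Here all elements are written out as words, for example $t(g_i)=e_b'^{-1}e_a^{-1}te_ae_b'$.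

**Lengths.** In the rules of Section 4 the pair $(|\alpha|,|\beta|)$ is componentwise at most $(2,1)$ or at most $(0,2)$. So $g_i'$ has length at most $(1+2)+1=4$ in the first case and at most $1+2=3$ in the second, and $t(g_i')$ has length at most $9$. The five types of relators have lengths at most $4$, $2+2+4=8$, $1+5+1+9=16$, $4$, and $1+5+1+5=12$.

**Semialgebraicity.** With a tag and $2d$ further coordinates, $X\subseteq\mathbb R^N$ with $N=1+2d$ is semialgebraic. The set $R$ is a finite union of images of semialgebraic sets ($A\times A$; products of a piece of $I$ with $A$; pieces of $I$; points) under semialgebraic maps. By Tarski–Seidenberg it is semialgebraic, hence decidable.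

**Lemma 2.** For $g\in\Pi$: $\kappa^{-1}t(g)^{-1}\kappa\,t(g)=1$ in $G$ iff $g\in W$.

**Proof.** Let $\mathcal K=\Pi*\langle t\rangle$ and let $\mathcal N$ be the kernel of $\mathcal K\to\Pi$, $t\mapsto1$. By Lemma 1, $\mathcal N$ is free on $\{t(g):g\in\Pi\}$. A subgroup generated by a subset of this basis will be called a *basis subgroup*. The intersection of two basis subgroups is generated by the common basis elements, since the reduced expression of an element in the basis is unique.

**Step 1: the subgroups to be conjugated.** We want $r_i$ to conjugate $t(g)$ to $t(\rho(g))$ for all $g\in g_iH$. For $g_0\in\Pi$ and $H_0\le\Pi$ let $P(g_0,H_0)=\langle t(g_0),H_0\rangle\le\mathcal K$. Conjugation $p\mapsto g_0pg_0^{-1}$ turns it into $\langle t,\,g_0H_0g_0^{-1}\rangle$, which is visibly the free product of $\langle t\rangle$ and a subgroup of $\Pi$. Hence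
$$P(g_0,H_0)=\langle t(g_0)\rangle*H_0 .$$
The map $\mathcal K\to\Pi$ restricted to $P(g_0,H_0)$ kills $t(g_0)$ and is the identity on $H_0$, so $P(g_0,H_0)\cap\mathcal N$ is the normal closure of $t(g_0)$ in $P(g_0,H_0)$. The subgroup generated by the elements $h^{-1}t(g_0)h=t(g_0h)$, $h\in H_0$, is normalized by $H_0$ and contains $t(g_0)$, so it is normal and equals this closure:
$$P(g_0,H_0)\cap\mathcal N=\langle t(g_0h):h\in H_0\rangle. \tag{7}$$

**Step 2: $G$ as a double HNN extension.** Put $P_i=P(g_i,H)$ and $P_i'=P(g_i',H_i')$. By the free product structure there is an isomorphism $\theta_i:P_i\to P_i'$ with $\theta_i(t(g_i))=t(g_i')$ and $\theta_i|_H=\psi_i$. Let $G_1$ be the HNN extension of $\mathcal K$ with stable letters $r_i$ $(i\in I)$ and relations $r_i^{-1}pr_i=\theta_i(p)$, $p\in P_i$. It suffices to impose these for the generators $t(g_i),e_a^2,e_a'^2$ of $P_i$, and $\psi_i(e_a^2)=e_a^{2^{k_i}}$, $\psi_i(e_a'^2)=e_a'^{2^{l_i}}$. So $G_1$ is presented by (R1)–(R3). Let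
$$B=\langle t(g_*),\ r_i\ (i\in I)\rangle\le G_1 .$$
By (R4) and (R5), $G$ is the HNN extension of $G_1$ whose stable letter $\kappa$ centralizes $B$. By (1), the lemma says: $t(g)\in B\iff g\in W$.

**Step 3: $g\in W$ implies $t(g)\in B$.** For $g=g_ih$ with $h\in H$,
$$r_i^{-1}t(g)r_i=r_i^{-1}h^{-1}t(g_i)h\,r_i=\psi_i(h)^{-1}t(g_i')\psi_i(h)=t(\rho(g)). \tag{8}$$
As $r_i\in B$, we get $t(g)\in B\iff t(\rho(g))\in B$. Since $t(g_*)\in B$, the whole class $W$ satisfies $t(g)\in B$.

**Step 4: nothing else gets into $B$.** Let $T=\langle t(g):g\in W\rangle$, a basis subgroup of $\mathcal N$. By (7), $P_i\cap\mathcal N$ and $P_i'\cap\mathcal N$ are basis subgroups too, so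
$$T\cap P_i=\langle t(g):g\in W\cap g_iH\rangle,\qquad T\cap P_i'=\langle t(g):g\in W\cap g_i'H_i'\rangle .$$
The bijection $\rho:g_iH\to g_i'H_i'$ satisfies $g\in W\iff\rho(g)\in W$, so it maps $W\cap g_iH$ onto $W\cap g_i'H_i'$. With $\theta_i(t(g_ih))=t(\rho(g_ih))$ this gives $\theta_i(T\cap P_i)=T\cap P_i'$.

We claim $\langle T,r_i\ (i\in I)\rangle\cap\mathcal K=T$. Write an element of the left side as $\tau_0r_{i_1}^{\epsilon_1}\tau_1\cdots r_{i_n}^{\epsilon_n}\tau_n$ with all $\tau_j\in T$ and $n$ minimal. Suppose $n>0$. The element lies in $\mathcal K$, so Britton's lemma gives a subword $r_i^{-1}\tau_jr_i$ with $\tau_j\in T\cap P_i$ or $r_i\tau_jr_i^{-1}$ with $\tau_j\in T\cap P_i'$. It equals $\theta_i^{\pm1}(\tau_j)\in T$, so $n$ can be lowered by $2$, a contradiction. Hence $n=0$, and the claim holds.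

Since $t(g_*)\in T$, we have $B\le\langle T,r_i\rangle$. So $t(g)\in B$ implies $t(g)\in T$, and since the $t(g)$ are distinct members of a free basis, $g\in W$. $\square$

**Proof of Theorem 1.** Map $x\in\mathbb R^\infty$ to the word $f(x)=\kappa^{-1}t(g)^{-1}\kappa\,t(g)$ with $g=e(u_x)e'(v_x)$ written out letter by letter. Its length is exponential in the dimension of $x$, but $f$ is computable. By (6) and Lemma 2, $f(x)=1$ in $G$ iff $x\in\mathbb H$. The word problem is semi-decidable by Section 1. $\blacksquare$

## 7. Generators on a line

We prove Theorem 2(a). Let $G=\langle X\mid R\rangle$ be the group of Theorem 1, with $X\subseteq\mathbb R^N$. We want to replace a generator $x$ by a word in letters that each carry one coordinate.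

**Two substitutions that fail.** Take letters $u^j_s$ $(1\le j\le N,\ s\in\mathbb R)$ and put $p_x=u^1_{x_1}\cdots u^N_{x_N}$. Substituting $p_x$ for $x$ forces new relations. For $N=2$,
$$p_{(a,b)}\,p_{(c,b)}^{-1}\,p_{(c,d)}\,p_{(a,d)}^{-1}=u^1_au^2_b\,(u^2_b)^{-1}(u^1_c)^{-1}\,u^1_cu^2_d\,(u^2_d)^{-1}(u^1_a)^{-1}=1 .$$
The elements $z_x=p_xcp_x^{-1}$ are free by Lemma 1, but they are all conjugate. If some relator is a single letter $x$, then substituting $z_x$ for $x$ kills $c$, and with it every $z_y$. So freeness of the substituted words is not enough; we need a construction in which $G$ provably embeds.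

**Proof of Theorem 2(a).** Let $F$ be free on $c,c',u^j_s,u'^j_s$ $(1\le j\le N,\ s\in\mathbb R)$. Define $p_x,z_x$ as above and $p_x',z_x'$ with primed letters. The $p_x$ are distinct elements of the free group on the $u_s^j$, so by Lemma 1 the family $\{z_x\}_{x\in X}$ is part of the basis $\{wcw^{-1}\}$ of the normal closure of $c$ in $\langle u^j_s\rangle*\langle c\rangle$. Hence it generates freely, and likewise $\{z_x'\}$. In $G*F$ the elements $xz_x'$ $(x\in X)$ also generate freely, since killing $G$ maps them to the free family $z_x'$. This holds whatever relations the $x$ satisfy in $G$. So $z_x\mapsto xz_x'$ extends to an isomorphism between the subgroups generated, and there is an HNN extension $\hat G$ of $G*F$ with a stable letter $\tau$ and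
$$\tau z_x\tau^{-1}=xz_x'\qquad(x\in X).$$
In particular $G\le\hat G$. Now each $x\in X$ can be eliminated by
$$x=\omega_x:=\tau\,p_xcp_x^{-1}\,\tau^{-1}\,p_x'c'^{-1}p_x'^{-1}.$$
This leaves $\hat G$ with generators $\tau,c,c',u^j_s,u'^j_s$, and its relators are the words of $R$ with every $x^{\pm1}$ replaced by $\omega_x^{\pm1}$. The length of $\omega_x$ is $4N+4$, so the relators have length at most $16(4N+4)$.

Encode the generators in $\mathbb R^1$: $\tau,c,c'$ as $-1,-2,-3$, and the $m$-th of the $2N$ families indexed by $s\in\mathbb R$ as $3m+\frac{s}{1+|s|}$, $m=1,\dots,2N$. These fill the disjoint intervals $(3m-1,3m+1)$. So the generator set is semialgebraic, and the relator set is a semialgebraic image of $R$, hence semialgebraic. Because $G\le\hat G$, a word over $X$ is trivial in $G$ iff the substituted word is trivial in $\hat G$. Thus $x\mapsto\omega_x$ is a computable reduction of $\mathrm{WP}(G)$ to $\mathrm{WP}(\hat G)$, and $\mathrm{WP}(\hat G)$, which is semi-decidable, is BSS-complete. $\blacksquare$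

## 8. Relators of length three

**Proof of Theorem 2(b).** We cut each relator into triangles by naming its prefixes. Let $G=\langle X\mid R\rangle$ be the group of Theorem 1. For $r=x_1^{e_1}\cdots x_\ell^{e_\ell}\in R$ $(1\le\ell\le16)$ add generators $y_{r,1},\dots,y_{r,\ell}$ and replace $r$ by
$$x_1^{e_1}y_{r,1}^{-1},\qquad y_{r,j-1}\,x_j^{e_j}\,y_{r,j}^{-1}\ (2\le j\le\ell),\qquad y_{r,\ell}.$$
All but the last relator say that $y_{r,j}$ is the prefix $x_1^{e_1}\cdots x_j^{e_j}$, so eliminating the $y_{r,j}$ turns the last relator into $r$. These are Tietze transformations, so we still present $G$. Code $y_{r,j}$ as $(\text{tag},j,\ell,r\text{ padded by zeros})$ and the old generators with another tag, padded by zeros, all in one $\mathbb R^{N'}$. The new generators and relators are semialgebraic images of $X$ and $R$. The reduction $f$ of Theorem 1, with re-encoded letters, still works. $\blacksquare$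

## 9. A carpet that no countable set of generators can follow

For Theorem 3 we need a semi-decidable set $S$ for which every computable reduction to a word problem leads to a contradiction. First we describe computable maps.

**Path decomposition.** Let $g:\mathbb R^n\to\mathbb R^\infty$ be computable and total. Follow a finite path of nodes of the machine. By induction, each entry of the state is a quotient of polynomials in the input, with a denominator that has no zero on the set of inputs following the path. That set is described by finitely many conditions on signs and on nonvanishing of polynomials. There are countably many paths that end in an output node, and we subdivide each corresponding set according to the length $z_0\in\mathbb N$ of the output. So $\mathbb R^n=\bigcup_{i\in\mathbb N}L_i$ with $L_i$ semialgebraic, and on $L_i$ the map $g$ has values in one $\mathbb R^{m_i}$ and rational coordinates with denominators nonvanishing on $L_i$. In the same way, for each $k$, every semi-decidable subset of $\mathbb R^k$ is a countable union of semialgebraic sets.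

We also use two textbook facts. A semialgebraic set has finitely many connected components. It is a finite union of sets $\{f=0,\ g_1>0,\dots,g_k>0\}$, which are *locally closed*, that is, intersections of a closed and an open set.

**The carpet.** Let $n\ge1$. The cube $[0,1]^n$ is the retained cube of level $0$. Divide a retained closed cube $T$ of level $m$ (side $3^{-m}$) into $3^n$ closed cubes of side $3^{-m-1}$. Let $Q_T$ be the interior of the middle one, a *removed cube of level $m$*; the other $3^n-1$ are retained of level $m+1$. Let $C_m$ be the union of the retained cubes of level $m$, and put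
$$C=\bigcap_mC_m,\qquad S=\mathbb R^n\setminus C .$$
For $n=1$ this is the ternary Cantor set and its complement.

Distinct cubes of equal level have disjoint interiors, and $\overline{Q_T}\subset\operatorname{int}T$. The boundary of the middle cube is covered by its closed neighbors, so $C_{m+1}=C_m\setminus\bigcup_{T\text{ of level }m}Q_T$ and $C=[0,1]^n\setminus\bigcup_TQ_T$. The $Q_T$ are pairwise disjoint: at equal level because the $\operatorname{int}T$ are disjoint, and at different levels because a later one lies in $C_{m+1}$. An open set $Q_{T'}$ that meets $\overline{Q_T}$ meets $Q_T$; so $\partial Q_T$ meets no $Q_{T'}$, and $\partial Q_T\subseteq C$. We record three consequences.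

(i) $Q_T$ is open, and closed relative to $S$ since $\partial Q_T\subseteq C$. So a connected subset of $S$ that meets $Q_T$ lies in $Q_T$. A retained cube of level $>m$ lies in $C_{m+1}$ and is disjoint from all removed cubes of level $\le m$.

(ii) If $V$ is open and meets $C$, then $V$ contains retained cubes of every sufficiently large level: a point of $V\cap C$ lies in a retained cube of each level, and their diameters tend to $0$. For a retained cube $T$, $\operatorname{int}T$ meets $C$ (in $\partial Q_T$) and $S$ (in $Q_T$). So $C$ is compact, nonempty and nowhere dense.

(iii) If $V$ is open and meets $C$, then for each coordinate $i$ the set $V\cap C$ contains nonempty relatively open pieces of hyperplanes $\{x_i=\mathrm{const}\}$, for infinitely many constants. Take the open faces of $Q_T$ for retained $T\subset V$: a face of a removed cube of level $m$ orthogonal to the $i$-th axis has its constant in $3^{-m-1}\mathbb Z\setminus3^{-m}\mathbb Z$, and these sets are disjoint for different $m$.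

The set $S$ is semi-decidable: search through the levels for a $Q_T$ containing $x$, or notice that $x\notin[0,1]^n$. So $S$ reduces to $\mathbb H$ by $x\mapsto(\text{machine},x)$. If the word problem of $\langle X\mid R\rangle$ is BSS-complete, there is a computable total $g:\mathbb R^n\to\mathbb R^\infty$ with values encoded words such that
$$x\in S\iff g(x)\in\mathrm{WP}. \tag{9}$$
Fix such a $g$ and its decomposition $\mathbb R^n=\bigcup L_i$.

**Lemma 3.** For some $i$ and some retained cube $T$, $\operatorname{int}T\subseteq L_i$.

So $g$ is given by a single rational formula on an open set that meets both $S$ and $C$.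

**Proof.** The set $C$ is covered by countably many locally closed sets, each contained in some $L_i$. By Baire's theorem in the compact space $C$, for one of them, $\Lambda\subseteq L_i$, the set $\Lambda\cap C$ is nonmeager in $C$. So it is dense in $C\cap V_0$ for some open $V_0$ meeting $C$. A locally closed set is relatively open in its closure, so $\Lambda\cap C=O\cap\overline{\Lambda\cap C}$ with $O$ open. Since $\overline{\Lambda\cap C}\supseteq C\cap V_0$, we get $\Lambda\cap C\cap V_0=C\cap V_0\cap O$. With $V=V_0\cap O$ we have $\emptyset\ne C\cap V\subseteq L_i$.

Choose a retained $T_0\subset V$. The semialgebraic set $\operatorname{int}T_0\setminus L_i$ lies in $S\cap[0,1]^n$, the union of the removed cubes, and has finitely many connected components. By (i), each component lies in one removed cube; let $m$ bound the levels of these finitely many cubes. By (ii) choose a retained $T\subset\operatorname{int}T_0$ of level $>m$. By (i), $T$ is disjoint from them, so $\operatorname{int}T\subseteq L_i$. $\square$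

**Proof of Theorem 3(a).** Let $X$ be countable and suppose the word problem is BSS-complete. Take $n=1$ and $T$ as in Lemma 3. The set $\mathrm{WP}$ consists of finite words over a countable set, so it is countable. On the interval $Q_T\subseteq S$ the map $g$ has values in $\mathrm{WP}$, so some value is taken infinitely often. The coordinates of $g$ are rational on the interval $\operatorname{int}T$, so $g$ is constant on $\operatorname{int}T$. But $\operatorname{int}T$ meets both $S$ and $C$, which contradicts (9). $\blacksquare$

## 10. Relators of length two cannot reach every dimension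

We prove Theorem 3(b). Let all relators have length $\le2$, $X\subseteq\mathbb R^N$, and suppose the word problem is BSS-complete. If $N=0$, part (a) applies, so let $N\ge1$. Counting no longer helps: $X$ may be a continuum, and by Proposition 1 the carpet set $S\subseteq\mathbb R^n$ does reduce to such a word problem when $N=n+1$. The contradiction must come from choosing $n$ large compared with $N$. We take $n=2N+1$; the reason is that triviality of a word will turn out to be a combination of conditions on *pairs* of letters, which live in $\mathbb R^{2N}$.

**Step 1: the word problem.** This step describes trivial words by matchings. Let $\equiv$ be the smallest equivalence relation on $X^{\pm1}\cup\{1\}$ that is invariant under inversion and satisfies $y\equiv1$ for each relator $y$ of length one and $y\equiv z^{-1}$ for each relator $yz$. (An empty relator may be ignored.) Clearly $y\equiv z$ implies $y=z$ in $G$. Inversion acts on the classes. Let $G'$ be the free product of a copy of $\mathbb Z$ for each pair of distinct mutually inverse classes and a copy of $\mathbb Z/2$ for each self-inverse class other than that of $1$. Sending a letter to its class (the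 generator of the copy or its inverse, and $1$ for the class of $1$) satisfies all relators, so it defines $G\to G'$. Conversely, sending a class to the common value in $G$ of its members is well defined on $G'$; for a self-inverse class, $y\equiv y^{-1}$ gives $y^2=1$ in $G$. The two maps are mutually inverse, so $G\cong G'$. For example, the relators $xy$ and $zz$ on $X=\{x,y,z\}$ give $\mathbb Z*\mathbb Z/2$, with $y=x^{-1}$.

*Claim.* A word $y_1\cdots y_\ell$, $y_i\in X^{\pm1}$, equals $1$ in $G$ iff there are a set $J$ of indices with $y_i=1$ in $G$ for $i\in J$, and a noncrossing perfect matching of the other indices with $y_iy_j=1$ in $G$ for every matched pair $i<j$.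

"If": delete the letters with index in $J$ and cancel innermost pairs, which are adjacent. "Only if": delete all letters trivial in $G$. Suppose the remaining word is nonempty and no two adjacent letters have product $1$. Group it into maximal runs of letters from the same free factor. A run in a factor $\mathbb Z$ consists of equal generators, so it is a nonzero power; a run in a factor $\mathbb Z/2$ has one letter, since two adjacent ones would have product $1$. By the normal form theorem for free products the word is not $1$, a contradiction. Hence some adjacent pair has product $1$. Match it, delete it, and continue by induction. In the example, $xzzy=1$ with the matching $\{1,4\},\{2,3\}$.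

**Step 2: reduction to conditions in $\mathbb R^{2N}$.** Let $T$ be as in Lemma 3, for $n=2N+1$. On $\operatorname{int}T$ the word $g(x)$ has constant length $\ell$. Its letters are $\xi_i(x)^{e_i}$ with $\xi_i:\operatorname{int}T\to X\subseteq\mathbb R^N$ rational, and $e_i$ is constant because it is a continuous function with values $\pm1$ on a connected set. For an index $\alpha$, which is a pair $i<j$ or a single $i$, define $\gamma_\alpha:\operatorname{int}T\to\mathbb R^{2N}$ and $P_\alpha\subseteq\mathbb R^{2N}$ by
$$\gamma_{ij}=(\xi_i,\xi_j),\quad P_{ij}=\{(\xi,\zeta)\in X^2:\xi^{e_i}\zeta^{e_j}=1\text{ in }G\};$$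
$$\gamma_i=(\xi_i,\xi_i),\quad P_i=\{(\xi,\zeta):\xi\in X,\ \xi^{e_i}=1\text{ in }G\}.$$
A *clause* is the finite set of indices belonging to one choice of $J$ and matching. By (9) and the claim, for $x\in\operatorname{int}T$
$$x\in S\iff\text{for some clause, }\gamma_\alpha(x)\in P_\alpha\text{ for all }\alpha\text{ in the clause.}$$
The $P_\alpha$ are semi-decidable, hence countable unions of semialgebraic sets. A locally closed set in $\mathbb R^{2N}$ is $F_\sigma$, so $P_\alpha$ is $F_\sigma$ and $Q_\alpha=\mathbb R^{2N}\setminus P_\alpha$ is $G_\delta$. Taking complements,
$$C\cap\operatorname{int}T=\bigcup_sD_s,\qquad D_s=\bigcap_{\alpha\in s}\gamma_\alpha^{-1}(Q_\alpha), \tag{10}$$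
where $s$ runs through the finitely many sets of indices that contain at least one index from every clause. Each $D_s$ is a $G_\delta$ in $\operatorname{int}T$, and $D_s\subseteq C$.

The space $C\cap\operatorname{int}T$ is nonempty and locally compact. By Baire some $D_s$ is nonmeager in it, hence dense in $C\cap V$ for some open ball $V\subseteq\operatorname{int}T$ meeting $C$. Fix this $s$. Then $D:=D_s\cap V$ is a dense $G_\delta$ in $C\cap V$, and this remains true when $V$ is replaced by a smaller ball that meets $C$.

**What we aim for.** We shall find a point $x\in S\cap V$ with $\gamma_\alpha(x)\in Q_\alpha$ for all $\alpha\in s$. Then $x\in D_s\subseteq C$, a contradiction. If $s$ had one element $\alpha$, we could try to start at a point of $D$ and move along the fiber of $\gamma_\alpha$, which is positive-dimensional because $n>2N$, until we leave $C$. With several indices this stops: the maps $\gamma_\alpha$ have different fibers, and together they may be injective. For $N=1$, $n=3$ and letters $\xi_1=x_1$, $\xi_2=x_2$, $\xi_3=x_3$, the maps $\gamma_{12}$ and $\gamma_{13}$ determine $x$. The way around this is that the conditions may be met with *different*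 witnesses: it is enough that for each $\alpha\in s$ there is some $d_\alpha\in D$, depending on $\alpha$, with $\gamma_\alpha(x)=\gamma_\alpha(d_\alpha)$. We show that, in a suitable open subset of $S$, this happens for generic $x$ and each $\alpha$; then Baire's theorem gives one $x$ for all $\alpha$.

**Step 3: constant rank.** We make the fibers manageable. Let $r_\alpha\le2N<n$ be the maximal rank of $d\gamma_\alpha$ on $V$. For each $\alpha\in s$ choose an $r_\alpha$-minor of the Jacobian that does not vanish identically on $V$, and let $p\ne0$ be the product of the numerators of these rational functions. If $p$ vanished on $C\cap V$, then by (iii) it would vanish on open pieces of hyperplanes $\{x_1=\mathrm{const}\}$ for infinitely many constants, hence on these hyperplanes, and would be divisible by infinitely many polynomials $x_1-\mathrm{const}$. This is impossible. So there is $c\in C\cap V$ with $p(c)\neq0$, and near $c$ every $\gamma_\alpha$ $(\alpha\in s)$ has constant rank $r_\alpha$. By the constant rank theorem, $\gamma_\alpha$ is, in suitable coordinates near $c$ and $\gamma_\alpha(c)$, the map $(y_1,\dots,y_n)\mapsto(y_1,\dots,y_{r_\alpha},0,\dots,0)$.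 Shrink $V$ to a ball around $c$ on which this applies to all $\alpha\in s$, and let $\sigma_\alpha=(y_1,\dots,y_{r_\alpha}):V\to\mathbb R^{r_\alpha}$. It is a smooth submersion, and
$$\sigma_\alpha(x)=\sigma_\alpha(x')\ \Longrightarrow\ \gamma_\alpha(x)=\gamma_\alpha(x')\qquad(x,x'\in V). \tag{11}$$

**Step 4: the carpet has large images.** *Claim: for $\alpha\in s$ and every nonempty relatively open $O\subseteq C\cap V$, the set $\sigma_\alpha(O)$ has nonempty interior in $\mathbb R^{r_\alpha}$.* Let $c'\in O$. As $r_\alpha<n$, the kernel of $d\sigma_\alpha(c')$ contains a vector with some $i$-th coordinate nonzero, so $\ker d\sigma_\alpha(c')+\{v_i=0\}=\mathbb R^n$, and $d\sigma_\alpha(c')$ restricted to $\{v_i=0\}$ is onto. This is an open condition, so it holds throughout a neighborhood $V'\subseteq V$ of $c'$, which we take with $V'\cap C\subseteq O$. By (iii), $V'\cap C$ contains a nonempty relatively open piece $Y$ of a hyperplane $\{x_i=\mathrm{const}\}$. Then $\sigma_\alpha|_Y$ is a submersion, so $\sigma_\alpha(Y)\subseteq\sigma_\alpha(O)$ is open.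

**Step 5: even the dense $G_\delta$ has large image.** Let $M_\alpha=\operatorname{int}\sigma_\alpha(C\cap V)$, nonempty by Step 4. *Claim: $\sigma_\alpha(D)$ contains a countable intersection of dense open subsets of $M_\alpha$.* An image of a $G_\delta$ need not be $G_\delta$, so we build preimages by nested compact sets. Write $D=\bigcap_{j\ge1}O_j$ with $O_j$ relatively open and dense in $C\cap V$. We construct families $\mathcal W_j$ $(j\ge0)$ of pairs $(O,B)$ with $O\subseteq C\cap V$ nonempty and relatively open, $B\subseteq M_\alpha$ nonempty and open, and $B\subseteq\sigma_\alpha(O)$. Start with $\mathcal W_0=\{(C\cap V,M_\alpha)\}$. Given $(O,B)\in\mathcal W_j$, use Zorn's lemma to choose a maximal family of such pairs $(O',B')$ with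
$$B'\subseteq B\text{ pairwise disjoint},\qquad \overline{O'}\text{ compact},\quad\overline{O'}\subseteq O\cap O_{j+1},\qquad\operatorname{diam}O'<\tfrac1{j+1}.$$
Let $\mathcal W_{j+1}$ consist of all these pairs for all $(O,B)\in\mathcal W_j$. By induction, the sets $B$ of distinct pairs in $\mathcal W_j$ are disjoint.

The union of the chosen $B'$ is dense in $B$. Otherwise some nonempty open $B_1\subseteq B$ misses it. As $B_1\subseteq\sigma_\alpha(O)$, the set $O\cap\sigma_\alpha^{-1}(B_1)$ is nonempty and relatively open, so it meets the dense set $O_{j+1}$. Choose a nonempty relatively open $O'$ of diameter $<1/(j+1)$ with compact closure in $O\cap\sigma_\alpha^{-1}(B_1)\cap O_{j+1}$, and put $B'=\operatorname{int}\sigma_\alpha(O')\subseteq B_1$, nonempty by Step 4. The pair $(O',B')$ could be added to the family, which contradicts maximality.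

By induction, $\mathcal B_j=\bigcup_{(O,B)\in\mathcal W_j}B$ is open and dense in $M_\alpha$. Let $y\in\bigcap_j\mathcal B_j$. For each $j$ there is exactly one pair $(O^j,B^j)\in\mathcal W_j$ with $y\in B^j$, and by uniqueness $(O^{j+1},B^{j+1})$ was chosen below $(O^j,B^j)$. So $\overline{O^{j+1}}\subseteq O^j\cap O_{j+1}$. The nonempty compact sets $\overline{O^j}$ $(j\ge1)$ are nested and shrink to a point $d$, and $d\in\bigcap_{j\ge1}O_j=D$. Since $y\in B^j\subseteq\sigma_\alpha(O^j)$, there are $d_j\in O^j$ with $\sigma_\alpha(d_j)=y$. Then $d_j\to d$, so $\sigma_\alpha(d)=y$ by continuity. Hence $\sigma_\alpha(D)\supseteq\bigcap_j\mathcal B_j$.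

**Step 6: a point of $S$ that behaves like points of $D$.** Let $\Omega_\alpha=\sigma_\alpha^{-1}(M_\alpha)$, an open subset of $V$. The set $\Omega_\alpha\cap C$ is dense in $C\cap V$: for a nonempty relatively open $O'\subseteq C\cap V$, the interior of $\sigma_\alpha(O')$ is nonempty by Step 4 and lies in $M_\alpha$, so some point of $O'$ lies in $\Omega_\alpha$. Each $\Omega_\alpha\cap C$ is also relatively open in $C\cap V$ and $s$ is finite, so $\Omega=\bigcap_{\alpha\in s}\Omega_\alpha$ (with $\Omega=V$ if $s=\emptyset$) is an open subset of $V$ meeting $C$. As $C$ is closed and nowhere dense, $Z:=\Omega\cap S$ is nonempty and open in $\mathbb R^n$.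

For $\alpha\in s$, the map $\sigma_\alpha:Z\to M_\alpha$ is continuous and open, being a submersion. So the preimage in $Z$ of a dense open $M'\subseteq M_\alpha$ is open, and it is dense: for a nonempty open $Z'\subseteq Z$ the set $\sigma_\alpha(Z')$ is nonempty and open in $M_\alpha$ and meets $M'$. With Step 5, the set $\{x\in Z:\sigma_\alpha(x)\in\sigma_\alpha(D)\}$ contains a countable intersection of dense open subsets of $Z$. This holds for each of the finitely many $\alpha\in s$, so by Baire there is one $x\in Z$ with $\sigma_\alpha(x)\in\sigma_\alpha(D)$ for all $\alpha\in s$, say $\sigma_\alpha(x)=\sigma_\alpha(d_\alpha)$ with $d_\alpha\in D\subseteq D_s$. By (11),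
$$\gamma_\alpha(x)=\gamma_\alpha(d_\alpha)\in Q_\alpha\qquad\text{for all }\alpha\in s .$$
So $x\in D_s\subseteq C$ by (10), while $x\in Z\subseteq S$. This contradiction proves Theorem 3(b). $\blacksquare$
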